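# A retract of a Valdivia compact space that is not Valdivia compact

## 1. Sigma-products, retracts, independent families and retractional skeletons

Throughout, "compact" means compact Hausdorff, $I=[0,1]$, and a cardinal is the set of smaller ordinals. For a set $\Gamma$ and $x\in I^\Gamma$ put $\operatorname{supp}x=\{\gamma\in\Gamma: x_\gamma\ne 0\}$. For $S\subset\Gamma$ let $x|S$ be the restriction of $x$ to $S$, and let $\rho_S:I^\Gamma\to I^\Gamma$ keep the coordinates in $S$ and replace all others by $0$. The maps $\rho_S$ are continuous, $\rho_S(x)=x$ exactly when $\operatorname{supp}x\subset S$, and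
$$\rho_S\rho_{S'}=\rho_{S\cap S'}.\tag{1}$$
The *sigma-product* is $\Sigma=\{x\in I^\Gamma:\operatorname{supp}x\text{ is countable}\}$.

**Definition (Valdivia compact).** A compact space $K$ is *Valdivia compact* if it can be embedded in some cube $I^\Gamma$ in such a way that $K\cap\Sigma$ is dense in $K$.

*Examples.* A metrizable compact space embeds in $I^\omega$, where $\Sigma$ is the whole cube; so it is Valdivia.

The space $[0,\omega_1]$ is Valdivia. Send $\alpha\le\omega_1$ to the point $x^\alpha\in\{0,1\}^{\omega_1}$ with $x^\alpha_\beta=1$ iff $\beta<\alpha$. This is injective, and it is continuous because each $(\beta,\omega_1]$ is clopen. For $\alpha<\omega_1$ the support of $x^\alpha$ is countable, and $[0,\omega_1)$ is dense. The point $\omega_1$ itself is not in $\Sigma$.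

For an infinite cardinal $\lambda$ let $A(\lambda)=\lambda\cup\{\infty\}$ be the one-point compactification of the discrete space $\lambda$: points of $\lambda$ are isolated, and the neighborhoods of $\infty$ are the cofinite sets containing $\infty$. Sending $\alpha\in\lambda$ to the point of $\{0,1\}^\lambda$ with the single nonzero coordinate $\alpha$, and $\infty$ to $0$, embeds $A(\lambda)$ inside $\Sigma$.

**Definition (retract).** A subspace $R\subset K$ is a *retract* of $K$ if there is a continuous $r:K\to R$ with $r(x)=x$ for all $x\in R$; then $r$ is a *retraction*.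

*Example.* For $\beta\le\omega_1$ the map $r_\beta(\alpha)=\min(\alpha,\beta)$ is a retraction of $[0,\omega_1]$ onto $[0,\beta]$.

**Definition (weight).** The weight $w(X)$ is the least cardinality of a base of $X$.

*Example.* For infinite $\mu$ we have $w(\{0,1\}^\mu)=\mu$. The standard base has size $\mu$. Conversely, if $\mathcal B$ is a base, every clopen set is a finite union of members of $\mathcal B$ by compactness, so there are at most $\max(\omega,|\mathcal B|)$ clopen sets, and only finitely many if $\mathcal B$ is finite. But the sets $\{z:z_\xi=1\}$, $\xi<\mu$, are $\mu$ distinct clopen sets. Hence $|\mathcal B|\ge\mu$.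

**Definition ($G_\delta$ point).** A point $g\in X$ is a $G_\delta$ point if $\{g\}$ is an intersection of countably many open sets.

*Example.* In $[0,\omega_1]$ the point $0$ and all successor ordinals are isolated, so the $G_\delta$ points are dense. The point $\omega_1$ is not $G_\delta$, since countably many sets $(\beta_n,\omega_1]$ have $(\sup\beta_n,\omega_1]$ in their intersection. The space $\{0,1\}^{\omega_1}$ has no $G_\delta$ point at all: an intersection of countably many neighborhoods of a point contains all points that agree with it on a certain countable set of coordinates.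

**Definition (independent family).** A family of subsets of $\lambda$ is *independent* if, for any finitely many distinct members, replacing any of them by their complements in $\lambda$ always leaves a nonempty intersection.

*Example.* On the finite set $\{0,1\}^m$ the $m$ sets $\{z:z_k=1\}$ are independent, and the $2^m$ intersections are the single points. On an infinite set of size $\lambda$, the Fichtenholz–Kantorovich–Hausdorff theorem gives an independent family of size $2^\lambda$. The proof takes two lines: use as ground set all pairs $(F,\mathcal A)$ with $F\subset\lambda$ finite and $\mathcal A\subset\mathcal P(F)$, and for $Y\subset\lambda$ put $C_Y=\{(F,\mathcal A):Y\cap F\in\mathcal A\}$. Given distinct $Y_1,\dots,Y_k$, choose a finite $F$ on which they have different traces, and let $\mathcal A$ consist of the traces $Y_l\cap F$ of those $Y_l$ for which $C_{Y_l}$ is to be hit.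

In an *infinite* independent family, the finite Boolean intersections are even infinite. Suppose one of them, $B$, were finite, and choose $m$ with $2^m>|B|$. Then $m$ further members of the family would cut $B$ into $2^m$ disjoint nonempty pieces, which is impossible.

**Definition (retractional skeleton).** A *retractional skeleton* on a compact space $X$ is a family of continuous retractions $r_p:X\to X$ (that is, $r_pr_p=r_p$), $p\in P$, where $P$ is an up-directed partially ordered set in which every increasing sequence has a supremum, such that

1. $r_p[X]$ is metrizable;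
2. $p\le p'$ implies $r_p=r_pr_{p'}=r_{p'}r_p$;
3. if $p_0\le p_1\le\cdots$ and $p=\sup p_n$, then $r_p(u)=\lim_n r_{p_n}(u)$ for all $u\in X$;
4. $u=\lim_{p\in P}r_p(u)$ for all $u\in X$.

It is *commutative* if $r_pr_{p'}=r_{p'}r_p$ for all $p,p'\in P$.

*Examples.* On $\{0,1\}^\Gamma$ take $P$ to be the countable subsets of $\Gamma$ and $r_S=\rho_S$; by (1) this skeleton is commutative. On $[0,\omega_1]$ take $P=\omega_1$ and $r_\beta(\alpha)=\min(\alpha,\beta)$. Here $r_\beta[X]=[0,\beta]$ is a countable compact space, hence metrizable, and (2)–(4) are immediate from properties of minima.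

We shall use the following textbook facts.

**Fact 1.** *Let $X\subset I^\Gamma$ be closed and $g:X\to\mathbb R$ continuous. There is a countable $\Gamma_g\subset\Gamma$ such that $u|\Gamma_g=v|\Gamma_g$ implies $g(u)=g(v)$.* By Stone–Weierstrass, $g$ is a uniform limit of a sequence of polynomials in the coordinates; each polynomial involves finitely many coordinates, so let $\Gamma_g$ be the union. The same holds for a continuous map into a compact metrizable space, since such a space embeds in $I^\omega$.

**Fact 2.** *The set $\{x\in I^\Gamma:\operatorname{supp}x\subset S\}$ is closed.* Hence every cluster point of a sequence $(d_n)$ in $\Sigma$ has support inside the countable set $\bigcup_n\operatorname{supp}d_n$, and so it lies in $\Sigma$.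

**Fact 3.** *A continuous surjection $\pi:X\to Y$ of compact spaces is a quotient map.* So if $h$ is continuous on $X$ and constant on the fibers of $\pi$, then $h=h'\circ\pi$ with $h'$ continuous. Moreover $w(Y)\le w(X)$ when $w(X)$ is infinite. If $\mu$ is infinite and at most $\mu$ continuous functions $X\to I$ separate the points of $X$, then $X$ embeds in $I^\mu$ and $w(X)\le\mu$.

**Fact 4.** *If $w(Y)\le\mu$ with $\mu$ infinite, every $A\subset Y$ has a subset of size at most $\mu$ that is dense in $A$.*

Here is a space that is not Valdivia, done by hand with Fact 2. Suppose $\beta\omega\subset I^\Gamma$ with $\beta\omega\cap\Sigma$ dense. The points $n\in\omega$ are isolated, so they belong to the dense set $\beta\omega\cap\Sigma$. Let $S=\bigcup_n\operatorname{supp}n$, a countable set. By Fact 2 the closure of $\omega$, which is all of $\beta\omega$, consists of points with support in $S$. So $\beta\omega$ embeds in $I^S$ and has a countable base, hence only countably many clopen sets. But the closures of the subsets of $\omega$ are $2^\omega$ distinct clopen sets, a contradiction.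

Two theorems of Kubiś and Michalewski will be quoted.

**Theorem KM1.** *If $K$ is Valdivia compact and $R$ is a retract of $K$ of weight $\omega_1$, then $R$ is Valdivia compact.*

**Theorem KM2** (Kubiś–Michalewski, *Small Valdivia compact spaces*, Topology Appl. 153 (2006)). *A compact space is Valdivia iff it has a commutative retractional skeleton.*

## 2. Are retracts of Valdivia compacta Valdivia?

The problem comes from Wieslaw Kubiś and Vladimir Uspenskij, "A compact group which is not Valdivia compact", arXiv:math/0311015 (2003):

> *Is every retract of a Valdivia compact space again Valdivia compact?*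

The answer is no, in ZFC. These notes prove the following three theorems.

**Theorem A.** *There are a zero-dimensional Valdivia compact $K$ of weight $\omega_2$ and a retract $R$ of $K$ that is not Valdivia compact. More generally, for every cardinal $\kappa$ the space $R_\kappa=R\times\{0,1\}^\kappa$, of weight $\max(\kappa,\omega_2)$, is a non-Valdivia retract of the Valdivia compact space $K\times\{0,1\}^\kappa$. So counterexamples exist in every weight $\ge\omega_2$, and by Theorem KM1 in no smaller weight.*

**Theorem B.** *$R_\kappa$ does not even admit a (possibly non-commutative) retractional skeleton.*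

**Theorem C.** *If $R$ is a retract of a Valdivia compact space and $R$ has a dense set of $G_\delta$ points, then $R$ is Valdivia compact.*

Three cases of the question can be settled at once.

*$R$ of countable weight.* Then $R$ is metrizable, hence Valdivia. Together with Theorem KM1 this gives the last clause of Theorem A: a retract of weight less than $\omega_2$ is Valdivia.

*$K\subset\Sigma$ in some embedding.* Then $R\subset\Sigma$ too, so $R$ is Valdivia.

*The retraction is $\rho_S|_K$, where $\rho_S(K)\subset K$.* Then $R=\rho_S(K)$. The set $\rho_S(K\cap\Sigma)$ is dense in $R$ by continuity, and it lies in $\Sigma$ because $\rho_S$ only shrinks supports. So $R$ is Valdivia.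

In general the given embedding of $K$ may be useless for $R$. Already for $K=[0,\omega_1]\subset\{0,1\}^{\omega_1}$ as above, the retract $R=\{\omega_1\}$ misses $\Sigma$ completely. Of course one point is Valdivia, but in a different embedding. So one has to build new coordinates for $R$.

## 3. Pushing the retractions $\rho_S$ through $f$

Let $K\subset I^\Gamma$ with $K\cap\Sigma$ dense, and let $f:K\to R\subset K$ be a retraction. The density of $K\cap\Sigma$ produces many $S\subset\Gamma$ with $\rho_S(K)\subset K$ (the argument is written out in Sections 7 and 9). In view of Theorem KM2, the sensible plan is to transport these retractions to $R$, that is, to find $q_S:R\to R$ with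
$$q_S\circ f=f\circ\rho_S.\tag{2}$$
If (2) could be solved for many $S$, the maps $q_S$ would commute because the $\rho_S$ do.

Equation (2) has a solution only if $f(x)=f(x')$ implies $f(\rho_Sx)=f(\rho_Sx')$. By enlarging $S$ we can arrange, besides $\rho_S(K)\subset K$, that
$$x|S=x'|S\ \Longrightarrow\ f(x)|S=f(x')|S\qquad(x,x'\in K).\tag{3}$$
Since $\rho_Sx$ and $x$ agree on $S$, (3) gives $f(\rho_Sx)|S=f(x)|S$. So if $f(x)=f(x')$, the points $f(\rho_Sx)$ and $f(\rho_Sx')$ agree *on $S$*. Here the plan stops. Although $\rho_Sx$ is supported in $S$, the point $f(\rho_Sx)$ need not be, and nothing compares $f(\rho_Sx)$ and $f(\rho_Sx')$ off $S$.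

When $R$ has a dense set of $G_\delta$ points, one can choose the $S$ so that agreement on $S$ is enough; this is Theorem C, proved in Section 9. For the counterexample we want a space in which $f$ must make decisions outside $S$, and in which decisions made for different $S$ contradict each other.

## 4. One edge: seeing $s$ without seeing $t$

Here is a toy version of the obstruction. Let $C\subset\lambda$ be such that $C$ and $\lambda\setminus C$ are infinite, and let
$$Y=\{(x,\sigma)\in A(\lambda)\times\{0,1\}:\ x=\infty\ \text{ or }\ (x\in C\Leftrightarrow\sigma=1)\}.$$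
*The projection $Y\to A(\lambda)$ has no continuous section.* A section would be $x\mapsto(x,\sigma(x))$, with $\sigma$ continuous on $A(\lambda)$ and equal to the characteristic function of $C$ on $\lambda$. But every neighborhood of $\infty$ contains points of $C$ and points of $\lambda\setminus C$, so no such $\sigma$ is continuous at $\infty$. Thus a map that preserves $x$, and whose value depends only on $x$, cannot produce a legal bit $\sigma$.

The plan is now this. There is a set $T$ of vertices, each vertex $s$ carries entries in some $A(\lambda_s)$, and certain pairs $e=\{s,t\}$ are edges. An edge carries a switch $\varepsilon_e\in\{s,t\}$ and bits $\sigma_e$. If $\varepsilon_e=s$, the bits must record whether the entries at $s$ lie in a set $C_t\subset\lambda_s$; if $\varepsilon_e=t$, they must record whether the entries at $t$ lie in $C_s\subset\lambda_t$. A retraction that sees $s$ but not $t$ (and hence not the edge $e$) cannot produce legal bits with $\varepsilon_e=s$, by the toy argument. It must set $\varepsilon_e=t$. If one retraction sees $i$ but not $j$, and another sees $j$ but not $i$,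 then a common fixed point would need $\varepsilon_{\{i,j\}}=j$ and $\varepsilon_{\{i,j\}}=i$. In a Valdivia compact space the maps $\rho_S$ commute, so common fixed points do exist.

Three details shape the construction.

* *Other edges leak information.* A retraction that sees $s$ may also see edges $\{s,t'\}$, whose bits tell whether the entries at $s$ lie in $C_{t'}$. The set $C_t$ must not be computable from finitely many $C_{t'}$. So the sets are taken independent.
* *Continuity is local.* Knowing $\varepsilon_e=s$ at one point gives it only on a neighborhood, which may prescribe finitely many entries at $s$. So each vertex carries infinitely many entries, and one of them is unrestricted.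
* *Sizes.* We need $j$ unseen by a retraction that sees a whole set $L$, and then $i\in L$ unseen by a retraction that sees $j$. We take $|L|=\omega_1$, the first retraction of size $\omega_1$, $j$ from a set $H$ of size $\omega_2$, and the second retraction countable. The first sees all entries at vertices of $L$, so $\lambda_i\le\omega_1$ is needed for $i\in L$, together with $\omega_2$ independent subsets of $\lambda_i$; so $\lambda_i=\omega_1$. The second sees all entries at $j$, so $\lambda_j=\omega$ for $j\in H$, with $\omega_1$ independent subsets of $\omega$.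

The Valdivia space $K$ will be the same thing with vertices allowed to be *absent*. An edge with an absent endpoint has no decision to make.

## 5. The spaces $R\subset K$ and the retraction

Let $L=\omega_1$ and $H=\omega_2$, made disjoint, and $T=L\sqcup H$. Call $s,t\in T$ *opposite* if one lies in $L$ and the other in $H$. An *edge* is a pair $e=\{s,t\}$ of opposite elements. Put $\lambda_s=\omega_1$ for $s\in L$ and $\lambda_s=\omega$ for $s\in H$. Since $2^{\omega_1}\ge\omega_2$ and $2^\omega\ge\omega_1$, we can fix independent families
$$\{C_t:t\in H\}\subset\mathcal P(\omega_1),\qquad \{C_t:t\in L\}\subset\mathcal P(\omega),$$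
with distinct indices giving distinct sets. Then $C_t\subset\lambda_s$ whenever $s,t$ are opposite, and all finite Boolean intersections within either family are infinite. Let $E_t=A(\lambda_t)^\omega$.

**Definition ($R$).** $R$ is the set of all $u=(x,\varepsilon,\sigma)$ consisting of $x_t=(x_{t,n})_{n\in\omega}\in E_t$ for $t\in T$, and $\varepsilon_e\in e$, $\sigma_e=(\sigma_{e,n})_{n\in\omega}\in\{0,1\}^\omega$ for every edge $e$, such that for every edge $e=\{s,t\}$
$$\varepsilon_e=s\ \Longrightarrow\ \forall n\ \big[\,x_{s,n}=\infty\ \text{ or }\ (x_{s,n}\in C_t\Leftrightarrow\sigma_{e,n}=1)\,\big].\tag{4}$$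
Condition (4) is imposed with $s$ being either endpoint of $e$.

*Example.* Let $e=\{i,j\}$ with $i\in L$, $j\in H$, and let $x_i=(5,\infty,\infty,\dots)$. If $\varepsilon_e=i$, then $\sigma_{e,0}$ must be $1$ if $5\in C_j$ and $0$ otherwise, while $\sigma_{e,1},\sigma_{e,2},\dots$ are free. If $\varepsilon_e=j$, then $x_i$ plays no role at $e$, and $\sigma_e$ must record whether the entries $x_{j,n}\ne\infty$ lie in $C_i\subset\omega$.

**Compactness of $R$.** For fixed $e$, $s$, $n$, condition (4) fails exactly when, for some $\alpha\in\lambda_s$, we have $\varepsilon_e=s$, $x_{s,n}=\alpha$, and $\sigma_{e,n}$ has the wrong value for $\alpha$. Since $\alpha$ is isolated in $A(\lambda_s)$, this is a union of open sets. So (4) is a closed condition, and $R$ is a closed subspace of a product of compact zero-dimensional spaces.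

**Definition ($K$).** $K$ is the set of all $(x,y)$ with $x_t\in E_t\sqcup\{0_t\}$ for $t\in T$ and $y_e\in(e\times\{0,1\}^\omega)\sqcup\{*\}$ for every edge $e$, where $0_t$ and $*$ are isolated, such that for each edge $e=\{s,t\}$: if $x_s=0_s$ or $x_t=0_t$, then $y_e=*$; otherwise $y_e=(\varepsilon_e,\sigma_e)\in e\times\{0,1\}^\omega$ satisfies (4).

The constraint at each edge is again closed, so $K$ is compact and zero-dimensional. Identify $R$ with the closed subspace $\{(x,y)\in K:x_t\ne0_t\text{ for all }t\}$.

**Step 1: $R$ is a retract of $K$.** The purpose is to fill in the absent vertices in a canonical way. Let $x^0_t=(\infty,\infty,\dots)\in E_t$ and $\sigma^0=(0,0,\dots)$. Define $f(x,y)=(x',y')$ by $x'_t=x_t$ if $x_t\ne0_t$, $x'_t=x^0_t$ if $x_t=0_t$, and for an edge $e=\{s,t\}$: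

* $y'_e=y_e$ if $x_s\ne0_s$ and $x_t\ne0_t$;
* $y'_e=(t,\sigma^0)$ if $x_s\ne0_s$ and $x_t=0_t$ (here $s,t$ may be in either order);
* $y'_e=(\text{the endpoint of }e\text{ in }L,\ \sigma^0)$ if $x_s=0_s$ and $x_t=0_t$.

In the first case (4) is inherited. In the last two cases the chosen endpoint has all entries $\infty$ in $x'$, so (4) holds. Hence $f(K)\subset R$. Each coordinate of $f$ is continuous on each piece of a finite partition into clopen sets (according to which of the relevant $x$'s are absent), so $f$ is continuous. If no vertex is absent, nothing changes, so $f|_R=\mathrm{id}$.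

**Step 2: $K$ is Valdivia.** The purpose is to choose coordinates that vanish at absent vertices. Consider the following continuous functions $K\to\{0,1\}$, each equal to $1$ exactly under the stated condition:

* $g_t$: $x_t\ne0_t$;
* $g_{t,n,\alpha}$ ($n\in\omega$, $\alpha<\lambda_t$): $x_t\ne0_t$ and $x_{t,n}=\alpha$;
* $g_e$: $y_e\ne*$;
* $g'_e$: $y_e\ne*$ and $\varepsilon_e\in L$;
* $g_{e,n}$: $y_e\ne*$ and $\sigma_{e,n}=1$.

They are continuous because the conditions are clopen. They separate points: $g_t$ tells whether $t$ is absent, the $g_{t,n,\alpha}$ determine every $x_{t,n}$, and the last three kinds determine $y_e$. So they embed $K$ into a cube.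

If only countably many $x_t$ differ from $0_t$, then $(x,y)\in\Sigma$: for each such $t$ and each $n$ at most one $g_{t,n,\alpha}$ is nonzero, and $y_e\ne*$ holds only for the countably many edges with both endpoints present.

These points are dense. Let $(x,y)\in K$ and let finitely many of the functions be given. Let $T'\subset T$ be the finite set of vertices occurring in their indices, as $t$ or as endpoints of $e$. Replace $x_t$ by $0_t$ for $t\notin T'$ and $y_e$ by $*$ for $e\not\subset T'$. The result is in $K$, because edges inside $T'$ are unchanged and every other edge has an absent endpoint. It is in $\Sigma$, and the given functions have not changed their values. So $K\cap\Sigma$ is dense in $K$.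

**Step 3: the products.** Combining this embedding of $K$ with the coordinates of $\{0,1\}^\kappa$ embeds $K\times\{0,1\}^\kappa$ in a cube. The points whose two components both have countable support are dense there. So $K\times\{0,1\}^\kappa$ is Valdivia, and $f\times\mathrm{id}$ retracts it onto $R_\kappa=R\times\{0,1\}^\kappa$.

**Step 4: weights.** There are $\omega_2$ functions in Step 2, so $w(R)\le w(K)\le\omega_2$ by Fact 3. Next, $(x,\varepsilon,\sigma)\mapsto x$ maps $R$ onto $\prod_{t\in T}E_t$: given $x$, choose all $\varepsilon_e$ arbitrarily, and for $e=\{s,t\}$ with $\varepsilon_e=s$ let $\sigma_{e,n}=1$ iff $x_{s,n}\in C_t$ (so $\sigma_{e,n}=0$ if $x_{s,n}=\infty$). The product $\prod_{t\in T}E_t$ contains a copy of $\{0,1\}^{T}$, so its weight is at least $\omega_2$. By Fact 3, $w(R)\ge\omega_2$. Hence $w(R)=w(K)=\omega_2$. Also $w(R_\kappa)\le\max(\kappa,\omega_2)$, and $R_\kappa$ maps onto $R$ and onto $\{0,1\}^\kappa$, so $w(R_\kappa)=\max(\kappa,\omega_2)$.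

**Where (2) fails here.** Let $T_0\subset T$ be countable with $L\cap T_0\ne\emptyset$, and let $S$ be the set of those functions of Step 2 all of whose vertices lie in $T_0$. Then $\rho_S$ maps $K$ into $K$: it makes all vertices outside $T_0$ absent. Condition (3) holds, since the coordinates of $f(x,y)$ over $T_0$ depend only on those of $(x,y)$ over $T_0$. Choose $t\in L\cap T_0$ and $r\in H\setminus T_0$, let $z\in K$ have $t$ as its only absent vertex, and let $z'=f(z)$. Then $f(z')=z'=f(z)$. In $\rho_S(z)$ both $t$ and $r$ are absent, so $f(\rho_Sz)$ has $\varepsilon_{\{t,r\}}=t$. In $\rho_S(z')$ only $r$ is absent from the edge $\{t,r\}$, so $f(\rho_Sz')$ has $\varepsilon_{\{t,r\}}=r$. Hence no map $q_S$ satisfies (2).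

This shows that one attempt fails. We now show that all attempts do.

## 6. A retraction seeing $s$ but not $t$ forces $\varepsilon_{\{s,t\}}=t$

Fix a cardinal $\kappa\ge0$; the case $\kappa=0$ is $R$ itself. For $u\in R_\kappa$ write $x_{t,n}(u)$, $\varepsilon_e(u)$, $\sigma_{e,n}(u)$ for its coordinates. Let $\Phi$ be the set of the following continuous functions $R_\kappa\to\{0,1\}$, each with a finite *index set* contained in $T$:

* $\varphi_{t,n,\alpha}(u)=1$ iff $x_{t,n}(u)=\alpha$, for $t\in T$, $n\in\omega$, $\alpha<\lambda_t$; index set $\{t\}$;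
* $\varphi_e(u)=1$ iff $\varepsilon_e(u)\in L$; index set $e$;
* $\varphi_{e,n}(u)=\sigma_{e,n}(u)$; index set $e$;
* the coordinates $\varphi_\zeta$, $\zeta<\kappa$, of $\{0,1\}^\kappa$; index set $\emptyset$.

$\Phi$ separates points, so $R_\kappa$ is a closed subspace of $\{0,1\}^\Phi$. For $\Psi\subset\Phi$ write $u\sim_\Psi v$ if $\varphi(u)=\varphi(v)$ for all $\varphi\in\Psi$.

**Key Lemma.** *Let $q:R_\kappa\to R_\kappa$ be continuous, let $\Psi\subset\Phi$, and let $U\subset T$ contain the index sets of all members of $\Psi$. Assume*

*(a) $\varphi\circ q=\varphi$ for all $\varphi\in\Psi$;*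

*(b) $u\sim_\Psi v$ implies $q(u)=q(v)$.*

*Let $s,t$ be opposite, with $\varphi_{s,n,\alpha}\in\Psi$ for all $n\in\omega$, $\alpha<\lambda_s$, and with $t\notin U$. If $q(u_0)=u_0$, then $\varepsilon_{\{s,t\}}(u_0)=t$.*

*Proof.* Put $e=\{s,t\}$ and suppose that $\varepsilon_e(u_0)=s$.

**Step 0: finite control.** We show that what $q$ does at $e$ depends locally on finitely many members of $\Psi$. Consider
$$h(v)=\varepsilon_e(q(v)),\qquad h_n(v)=\sigma_{e,n}(q(v)).$$
These are continuous functions with values in two-point discrete spaces. By (b), they are constant on the fibers of the map $R_\kappa\to\{0,1\}^\Psi$, $u\mapsto(\varphi(u))_{\varphi\in\Psi}$. By Fact 3 they factor continuously through its compact image. A continuous function into a discrete space is locally constant, and basic open sets in $\{0,1\}^\Psi$ restrict finitely many coordinates. So for each $v$ and each of these functions there is a finite $\Psi'\subset\Psi$ such that the function takes at every $v'\sim_{\Psi'}v$ the same value as at $v$.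

**Step 1: free one entry at $s$.** We move to a nearby point $v$ with some entry $x_{s,m}(v)=\infty$, keeping $h=s$. Since $q(u_0)=u_0$, we have $h(u_0)=\varepsilon_e(u_0)=s$. Choose a finite $\Psi_0\subset\Psi$ such that $v\sim_{\Psi_0}u_0$ implies $h(v)=s$. Choose $m$ such that no $\varphi_{s,m,\alpha}$, for any $\alpha$, belongs to $\Psi_0$. Let $v$ be $u_0$ with $x_{s,m}$ replaced by $\infty$. Then $v\in R_\kappa$, because the conditions (4) that mention $x_{s,m}$ hold trivially when $x_{s,m}=\infty$. The only members of $\Phi$ whose values can have changed are the $\varphi_{s,m,\alpha}$, so $v\sim_{\Psi_0}u_0$ and $h(v)=s$. Put $\tau=h_m(v)$: this is the bit that $q$ writes at $v$.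

**Step 2: choose the entry that makes this bit wrong.** Let $\Psi_1\subset\Psi$ be finite such that
$$w\sim_{\Psi_1}v\ \Longrightarrow\ h(w)=s\ \text{ and }\ h_m(w)=\tau.\tag{5}$$
Let $F$ be the finite set of all $t'$ opposite to $s$ such that $\{s,t'\}$ is the index set of a member of $\Psi_1$ and $\varepsilon_{\{s,t'\}}(v)=s$. Since $\Psi_1\subset\Psi$, we have $F\subset U$, and therefore $t\notin F$. So $C_t$ and the $C_{t'}$, $t'\in F$, are distinct members of one independent family of subsets of $\lambda_s$, and their Boolean intersections are infinite. Hence there is $\alpha\in\lambda_s$ with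

* $\alpha\in C_{t'}\Leftrightarrow\sigma_{\{s,t'\},m}(v)=1$, for all $t'\in F$;
* $\alpha\in C_t\Leftrightarrow\tau=0$;
* $\varphi_{s,m,\alpha}\notin\Psi_1$.

The last requirement excludes only finitely many $\alpha$.

**Step 3: build $w$ with this entry, invisibly for $\Psi_1$.** Let $w$ be obtained from $v$ by setting $x_{s,m}=\alpha$ and, for every $t'\notin F$ opposite to $s$ with $\varepsilon_{\{s,t'\}}(v)=s$, setting $\sigma_{\{s,t'\},m}=1$ iff $\alpha\in C_{t'}$. Everything else is unchanged; in particular all $\varepsilon$ are.

*$w\in R_\kappa$.* Edges not containing $s$ are unchanged. At an edge $\{s,t'\}$ with $\varepsilon=t'$, condition (4) concerns $x_{t'}$ and $\sigma_{\{s,t'\}}$, which are unchanged. At an edge $\{s,t'\}$ with $\varepsilon=s$, only $n=m$ needs checking. If $t'\in F$, the bit was not changed and (4) holds by the first requirement on $\alpha$. If $t'\notin F$, (4) holds by the definition of the new bit.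

*$w\sim_{\Psi_1}v$.* If $\varphi_{s,m,\beta}\in\Psi_1$, then $\beta\ne\alpha$. This function is $0$ at $w$, where $x_{s,m}=\alpha$, and $0$ at $v$, where $x_{s,m}=\infty$. If $\varphi_{\{s,t'\},m}\in\Psi_1$ and $\varepsilon_{\{s,t'\}}(v)=s$, then $t'\in F$, so this bit was not changed. No other member of $\Psi_1$ is affected.

**Step 4: contradiction.** By (5), $\varepsilon_e(q(w))=s$ and $\sigma_{e,m}(q(w))=\tau$. Since $\varphi_{s,m,\alpha}\in\Psi$, (a) gives $\varphi_{s,m,\alpha}(q(w))=\varphi_{s,m,\alpha}(w)=1$, that is, $x_{s,m}(q(w))=\alpha$. As $q(w)\in R_\kappa$, condition (4) at $e$ gives $\alpha\in C_t\Leftrightarrow\tau=1$. This contradicts the second requirement on $\alpha$. $\square$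

## 7. Two commuting retractions: $R_\kappa$ is not Valdivia

Write $X=R_\kappa$ and suppose, for a contradiction, that $X\subset I^\Gamma$ with $X\cap\Sigma$ dense in $X$. So $X$ now lies in two cubes, $\{0,1\}^\Phi$ and $I^\Gamma$. The next lemma finds sets of coordinates that match.

**Closing-off Lemma.** *Let $\mu\in\{\omega,\omega_1\}$ and $\Psi_0\subset\Phi$ with $|\Psi_0|\le\mu$. There are $S\subset\Gamma$ and $\Psi$ with $\Psi_0\subset\Psi\subset\Phi$ and $|S|,|\Psi|\le\mu$ such that $\rho_S(X)\subset X$ and, for $u,v\in X$,*
$$u|S=v|S\iff u\sim_\Psi v.\tag{6}$$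

*Proof.* **Step 1: translating coordinates.** By Fact 1 for $X\subset\{0,1\}^\Phi$, each $\gamma\in\Gamma$ has a countable $\Phi_\gamma\subset\Phi$ such that $u\sim_{\Phi_\gamma}v$ implies $u_\gamma=v_\gamma$. By Fact 1 for $X\subset I^\Gamma$, each $\varphi\in\Phi$ has a countable $\Gamma_\varphi\subset\Gamma$ such that $u|\Gamma_\varphi=v|\Gamma_\varphi$ implies $\varphi(u)=\varphi(v)$.

**Step 2: the recursion.** We close off under both translations and under supports of a dense set. Put $S_0=\emptyset$ and start with the given $\Psi_0$. Given $S_k,\Psi_k$ of size at most $\mu$, the space $X|S_k\subset I^{S_k}$ has weight at most $\mu$, and $(X\cap\Sigma)|S_k$ is dense in it. By Fact 4 there is $D_k\subset X\cap\Sigma$ with $|D_k|\le\mu$ and $D_k|S_k$ dense in $X|S_k$. Let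
$$S_{k+1}=S_k\cup\bigcup_{d\in D_k}\operatorname{supp}d\cup\bigcup_{\varphi\in\Psi_k}\Gamma_\varphi,\qquad \Psi_{k+1}=\Psi_k\cup\bigcup_{\gamma\in S_k}\Phi_\gamma.$$
These again have size at most $\mu$. Put $S=\bigcup_kS_k$, $\Psi=\bigcup_k\Psi_k$, $D=\bigcup_kD_k$.

**Step 3: verification of (6).** Let $u|S=v|S$ and $\varphi\in\Psi$. Then $\varphi\in\Psi_k$ for some $k$, so $\Gamma_\varphi\subset S_{k+1}\subset S$ and $\varphi(u)=\varphi(v)$. Conversely, let $u\sim_\Psi v$ and $\gamma\in S$. Then $\gamma\in S_k$ for some $k$, so $\Phi_\gamma\subset\Psi_{k+1}\subset\Psi$ and $u_\gamma=v_\gamma$.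

**Step 4: $\rho_S(X)\subset X$.** Each $d\in D$ has support in $S$, so $\rho_S(d)=d$. The set $D|S$ is dense in $X|S$: a nonempty basic open set of $X|S$ restricts finitely many coordinates, all of which lie in some $S_k$, and $D_k|S_k$ is dense in $X|S_k$. Extending by zero, we get $\rho_S(X)\subset\overline{\rho_S(D)}=\overline D\subset X$. $\square$

**Proof that $X=R_\kappa$ is not Valdivia.**

**Step 1: the large retraction.** It sees all of $L$. Apply the Closing-off Lemma with $\mu=\omega_1$ and $\Psi_0=\{\varphi_{i,n,\alpha}:i\in L,\ n\in\omega,\ \alpha<\omega_1\}$, which has size $\omega_1$, to get $S_N,\Psi_N$. Let $U_N$ be the union of the index sets of the members of $\Psi_N$. Then $|U_N|\le\omega_1$, so we can choose $j\in H\setminus U_N$.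

**Step 2: the small retraction.** It sees $j$ but misses some $i\in L$. Apply the lemma with $\mu=\omega$ and the countable set $\Psi_0=\{\varphi_{j,n,m}:n,m\in\omega\}$ to get $S_M,\Psi_M$. Let $U_M$ be the union of the index sets of the members of $\Psi_M$. It is countable, so we can choose $i\in L\setminus U_M$.

**Step 3: hypotheses of the Key Lemma.** Let $q_N=\rho_{S_N}|_X$ and $q_M=\rho_{S_M}|_X$; these are continuous maps $X\to X$. Since $q_N(u)|S_N=u|S_N$, (6) gives $q_N(u)\sim_{\Psi_N}u$, which is (a). If $u\sim_{\Psi_N}v$, then $u|S_N=v|S_N$ by (6), so $q_N(u)=q_N(v)$, which is (b). The same argument works for $q_M,\Psi_M$.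

**Step 4: a common fixed point.** Take any $u\in X$. By (1), $u_0=q_Mq_N(u)=\rho_{S_M\cap S_N}(u)$ is a point of $X$ with $\operatorname{supp}u_0\subset S_M\cap S_N$. So $q_M(u_0)=u_0=q_N(u_0)$.

**Step 5: contradiction.** Apply the Key Lemma twice.

* With $(q_N,\Psi_N,U_N)$, $s=i$, $t=j$: all $\varphi_{i,n,\alpha}$ with $\alpha<\lambda_i=\omega_1$ are in $\Psi_N$, and $j\notin U_N$. Hence $\varepsilon_{\{i,j\}}(u_0)=j$.
* With $(q_M,\Psi_M,U_M)$, $s=j$, $t=i$: all $\varphi_{j,n,m}$ with $m<\lambda_j=\omega$ are in $\Psi_M$, and $i\notin U_M$. Hence $\varepsilon_{\{i,j\}}(u_0)=i$.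

These are incompatible, so $R_\kappa$ is not Valdivia. With Section 5 and the remark on smaller weights in Section 2, this proves Theorem A. $\blacksquare$

## 8. $R_\kappa$ has no retractional skeleton

The last proof used commutation only to get a common fixed point of $q_M$ and $q_N$. In a skeleton, directedness supplies one: any point of $r_{p_0}[X]$ is fixed by all limit retractions built above $p_0$. We first need retractions attached to directed subsets of $P$, which may be uncountable and have no supremum.

**Lemma 1.** *Let $(r_p)_{p\in P}$ be a retractional skeleton on a compact space $X$, let $P'\subset P$ be nonempty and directed, and let $Z=\overline{\bigcup_{p\in P'}r_p[X]}$. There is a continuous retraction $q:X\to Z$ such that $r_pq=r_p$ for all $p\in P'$, and such that $q(u)=q(v)$ whenever $r_pu=r_pv$ for all $p\in P'$.*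

*Proof.* **Step 1: the maps $r_p$, $p\in P'$, separate points of $Z$.** Suppose $z,z'\in Z$ are distinct and $r_pz=r_pz'$ for all $p\in P'$. Take a continuous $g:X\to[0,1]$ with $g(z)=0$, $g(z')=1$, and fix a metric on each $r_p[X]$. We choose $p_0\le p_1\le\cdots$ in $P'$ and $u_n,u'_n\in r_{p_n}[X]$ such that
$$g(u_n)<\tfrac1{n+1},\qquad g(u'_n)>1-\tfrac1{n+1},$$
and such that for every $k<n$ both $r_{p_k}u_n$ and $r_{p_k}u'_n$ are at distance less than $\frac1{n+1}$ from $r_{p_k}z=r_{p_k}z'$. At stage $n$, the conditions on $u_n$ define an open neighborhood of $z\in Z$, so it meets $r_p[X]$ for some $p\in P'$. Likewise the conditions on $u'_n$ define a neighborhood of $z'$, which meets $r_{p'}[X]$ for some $p'\in P'$. Let $p_n\in P'$ be above $p$, $p'$ and (if $n>0$) $p_{n-1}$. By (2) of the definition, $r_p=r_{p_n}r_p$, so $r_p[X]\subset r_{p_n}[X]$, and similarly for $p'$.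

Let $\bar p=\sup p_n\in P$ (it need not lie in $P'$). All $u_n,u'_n$ lie in the compact metrizable space $r_{\bar p}[X]$. Pass to a common subsequence along which $u_n\to u$ and $u'_n\to u'$ in $r_{\bar p}[X]$. For every $k$, continuity of $r_{p_k}$ gives $r_{p_k}u=r_{p_k}z=r_{p_k}u'$. By (3) of the definition,
$$u=r_{\bar p}u=\lim_kr_{p_k}u=\lim_kr_{p_k}u'=r_{\bar p}u'=u'.$$
But $g(u)=0$ and $g(u')=1$, a contradiction.

**Step 2: definition of $q$.** By Step 1 and compactness, $E:z\mapsto(r_pz)_{p\in P'}$ is a homeomorphism of $Z$ onto a subspace of $\prod_{p\in P'}r_p[X]$. We show that for every $u\in X$ the point $(r_pu)_{p\in P'}$ lies in $E(Z)$. Let $z\in Z$ be a cluster point of the net $(r_pu)_{p\in P'}$. For $p'\in P'$ and $p\ge p'$ we have $r_{p'}(r_pu)=r_{p'}u$ by (2), so $r_{p'}z=r_{p'}u$. Hence $E(z)=(r_pu)_{p\in P'}$. Define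
$$q(u)=E^{-1}\big((r_pu)_{p\in P'}\big)\in Z.$$
Then $q$ is continuous, $r_pq(u)=r_pu$ for $p\in P'$, and $q(z)=z$ for $z\in Z$. Since $q(u)$ is determined by $(r_pu)_{p\in P'}$, the last property holds too. $\square$

**Proof of Theorem B.** Suppose $(r_p)_{p\in P}$ is a retractional skeleton on $X=R_\kappa$. Fix $p_0\in P$.

**Step 1: translating between $P$ and $\Phi$.** Since $r_p[X]$ is metrizable, Fact 1 gives for each $p$ a countable $\Phi_p\subset\Phi$ such that $u\sim_{\Phi_p}v$ implies $r_pu=r_pv$. Conversely, let $\varphi\in\Phi$. The set $\{(u,v)\in X^2:\varphi(u)\ne\varphi(v)\}$ is compact, and it is covered by the open sets $O_p=\{(u,v):r_pu\ne r_pv\}$: if $r_pu=r_pv$ for all $p$, then $u=v$ by (4) of the definition. If $p\le p'$, then $r_p=r_pr_{p'}$ by (2), so $O_p\subset O_{p'}$. As $P$ is directed, a single $O_p$ covers. So there is $p_\varphi\in P$ such that $r_{p_\varphi}u=r_{p_\varphi}v$ implies $\varphi(u)=\varphi(v)$.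

**Step 2: closing off.** Fix for every two elements $p,p'\in P$ an upper bound $b(p,p')$. Let $\mu\in\{\omega,\omega_1\}$ and $\Psi_0\subset\Phi$ with $|\Psi_0|\le\mu$. Put $P_0=\{p_0\}$ and
$$P_{k+1}=P_k\cup\{p_\varphi:\varphi\in\Psi_k\}\cup\{b(p,p'):p,p'\in P_k\},\qquad \Psi_{k+1}=\Psi_k\cup\bigcup_{p\in P_k}\Phi_p.$$
Let $P'=\bigcup_kP_k$ and $\Psi=\bigcup_k\Psi_k$. Both have size at most $\mu$, $P'$ is directed and contains $p_0$, and
$$u\sim_\Psi v\iff r_pu=r_pv\ \text{ for all }p\in P'.\tag{7}$$
Indeed, if $p\in P_k$, then $\Phi_p\subset\Psi_{k+1}$; this gives "$\Rightarrow$". If $\varphi\in\Psi_k$, then $p_\varphi\in P_{k+1}$; this gives "$\Leftarrow$".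

**Step 3: hypotheses of the Key Lemma.** Let $q$ be the retraction of Lemma 1 for $P'$. For $u\in X$ we have $r_pq(u)=r_pu$ for all $p\in P'$, so $q(u)\sim_\Psi u$ by (7), which is (a). If $u\sim_\Psi v$, then $r_pu=r_pv$ for all $p\in P'$ by (7), so $q(u)=q(v)$, which is (b). Moreover $q$ fixes every point of $r_{p_0}[X]\subset Z$.

**Step 4: contradiction.** Use Step 2 with $\mu=\omega_1$ and $\Psi_0=\{\varphi_{i,n,\alpha}:i\in L,n\in\omega,\alpha<\omega_1\}$ to get $\Psi_N$ and $q_N$. Let $U_N$ be the union of the index sets of the members of $\Psi_N$, and choose $j\in H\setminus U_N$. Use Step 2 with $\mu=\omega$ and $\Psi_0=\{\varphi_{j,n,m}:n,m\in\omega\}$ to get $\Psi_M$ and $q_M$. Let $U_M$ be the corresponding countable union, and choose $i\in L\setminus U_M$. Any $u_0\in r_{p_0}[X]$ is fixed by both $q_N$ and $q_M$. By the Key Lemma, $\varepsilon_{\{i,j\}}(u_0)=j$ (from $q_N$, with $s=i$, $t=j$) and $\varepsilon_{\{i,j\}}(u_0)=i$ (from $q_M$, with $s=j$, $t=i$), a contradiction. $\blacksquare$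

## 9. Dense $G_\delta$ points: retracts that are Valdivia

We return to the plan of Section 3 and prove Theorem C by making (2) solvable. Two changes are made. Equation (2) is required only on a closed set $K_1\subset K$ that still maps onto $R$; and $S$ is chosen so that points of $f\rho_S(K_1)$ are determined by their restrictions to $S$.

**Proof of Theorem C.** Let $K\subset I^\Gamma$ be compact with $D=K\cap\Sigma$ dense in $K$, let $f:K\to R\subset K$ be a retraction, and let $G$ be the set of $G_\delta$ points of $R$, which is dense in $R$.

**Step 1: preimages in $D$ of the points of $G$.** Let $g\in G$. The set $f^{-1}(g)$ contains $g$ and is a closed $G_\delta$ set in $K$. By normality, $f^{-1}(g)=\bigcap_nW_n$ with $W_n$ open in $K$ and $\overline{W_{n+1}}\subset W_n$. Each $W_n$ is nonempty, so we can pick $d_n\in D\cap W_n$. Let $d\in K$ be a cluster point of $(d_n)$. By Fact 2, $d\in\Sigma$, so $d\in D$. As $d_k\in W_{n+1}$ for all $k\ge n+1$, we have $d\in\overline{W_{n+1}}\subset W_n$ for every $n$, so $d\in f^{-1}(g)$. Thus we can fix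
$$a_g\in D\quad\text{with}\quad f(a_g)=g\qquad(g\in G).$$
Let $K_1=\overline{\{a_g:g\in G\}}\subset K$. Then $f(K_1)$ is compact and contains the dense set $G$, so $f(K_1)=R$.

**Step 2: fine sets.** For $S\subset\Gamma$ let
$$G_S=\big\{g\in G:\ \operatorname{supp}a_g\subset S\ \text{ and }\ \{u\in R:u|S=g|S\}=\{g\}\big\}.$$
Call a countable $S\subset\Gamma$ *fine* if

(i) $\{a_g|S:g\in G_S\}$ is dense in $K_1|S$;

(ii) for $x,x'\in K$: $x|S=x'|S$ implies $f(x)|S=f(x')|S$;

(iii) $\rho_S(K)\subset K$.

**Step 3: every countable subset of $\Gamma$ lies in a fine set.** Each $g\in G$ is the intersection of countably many open subsets of $R$, and each of these contains a basic neighborhood of $g$ restricting finitely many coordinates. So there is a countable $B_g\subset\Gamma$ with $\{u\in R:u|B_g=g|B_g\}=\{g\}$. For each $\gamma\in\Gamma$, Fact 1 gives a countable $\Gamma_\gamma\subset\Gamma$ such that $x|\Gamma_\gamma=x'|\Gamma_\gamma$ implies $f(x)_\gamma=f(x')_\gamma$ for $x,x'\in K$.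

Let $S_0\subset\Gamma$ be countable. Given a countable $S_k$, use Fact 4 to choose a countable $G_k\subset G$ with $\{a_g|S_k:g\in G_k\}$ dense in $K_1|S_k$, and a countable $D_k\subset D$ with $D_k|S_k$ dense in $K|S_k$. Put
$$S_{k+1}=S_k\cup\bigcup_{g\in G_k}(\operatorname{supp}a_g\cup B_g)\cup\bigcup_{d\in D_k}\operatorname{supp}d\cup\bigcup_{\gamma\in S_k}\Gamma_\gamma,\qquad S=\bigcup_kS_k.$$
*(i)* For each $k$ we have $G_k\subset G_S$, since $\operatorname{supp}a_g\cup B_g\subset S$ for $g\in G_k$. A nonempty basic open set of $K_1|S$ restricts finitely many coordinates, all in some $S_k$, so it contains $a_g|S$ for some $g\in G_k$. *(ii)* If $\gamma\in S_k$, then $\Gamma_\gamma\subset S$. *(iii)* As in Step 4 of the Closing-off Lemma, with $D'=\bigcup_kD_k$: $\rho_S$ fixes each point of $D'$, $D'|S$ is dense in $K|S$, and so $\rho_S(K)\subset\overline{D'}\subset K$.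

**Step 4: unions of increasing sequences of fine sets are fine.** Let $S=\bigcup_nS_n$ with $S_n$ fine and increasing. If $g\in G_{S_n}$, then $\operatorname{supp}a_g\subset S$ and $\{u\in R:u|S=g|S\}\subset\{u\in R:u|S_n=g|S_n\}=\{g\}$, so $g\in G_S$. Now (i) for $S$ follows because basic open sets restrict finitely many coordinates, all in some $S_n$. Property (ii) is checked one coordinate $\gamma\in S_n$ at a time. Property (iii) holds because $\rho_{S_n}x\to\rho_Sx$ and $K$ is closed.

**Step 5: $\rho_S$ preserves $K_1$.** Let $S$ be fine. For $g\in G_S$ we have $\rho_S(a_g)=a_g$. By (i), extending by zero, these points are dense in the compact set $\rho_S(K_1)$. Hence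
$$\rho_S(K_1)=\overline{\{a_g:g\in G_S\}}\subset K_1,\qquad f\rho_S(K_1)=\overline{G_S}.\tag{8}$$

**Step 6: restriction to $S$ is injective on $\overline{G_S}$.** This is what was missing in Section 3. Let $u\in R$. By (iii), $\rho_Su\in K$, and it agrees with $u$ on $S$. So (ii) gives $f(\rho_Su)|S=f(u)|S=u|S$. If $u=g\in G_S$, then $f(\rho_Sg)$ is a point of $R$ that agrees with $g$ on $S$, so $f(\rho_Sg)=g$ by the definition of $G_S$. By continuity, $f(\rho_Su)=u$ for all $u\in\overline{G_S}$. If $u,u'\in\overline{G_S}$ and $u|S=u'|S$, then $\rho_Su=\rho_Su'$, and therefore $u=u'$.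

**Step 7: the maps $q_S$.** Let $S$ be fine and $x\in K_1$. By (8), $f(\rho_Sx)\in\overline{G_S}$, and $f(\rho_Sx)|S=f(x)|S$ by (ii). By Step 6, $f(\rho_Sx)$ is determined by $f(x)|S$, hence by $f(x)$. Since $f(K_1)=R$, there is a unique map $q_S:R\to\overline{G_S}$ with
$$q_S\circ f=f\circ\rho_S\quad\text{on }K_1.\tag{9}$$
It is continuous, because $f|_{K_1}:K_1\to R$ is a quotient map (Fact 3). By construction $q_S(u)|S=u|S$ for all $u\in R$. If $u\in\overline{G_S}$, then $u$ and $q_S(u)$ both lie in $\overline{G_S}$ and agree on $S$, so $q_S(u)=u$ by Step 6. Thus $q_S$ is a retraction of $R$ onto $\overline{G_S}$.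

**Step 8: the $q_S$ form a commutative retractional skeleton.** Index them by the fine sets, ordered by inclusion. By Step 3 this order is directed, and by Step 4 increasing sequences have suprema, namely their unions.

*(1)* By Step 6, the image $\overline{G_S}$ embeds in $I^S$ with $S$ countable, so it is metrizable.

*Commutation and (2).* For fine $S,S'$ we have on $K_1$, using (9) twice, $\rho_{S'}(K_1)\subset K_1$, and (1),
$$q_Sq_{S'}f=q_Sf\rho_{S'}=f\rho_S\rho_{S'}=f\rho_{S\cap S'}.$$
The right side is symmetric in $S,S'$, and $f(K_1)=R$, so $q_Sq_{S'}=q_{S'}q_S$. If $S\subset S'$, the right side is $f\rho_S=q_Sf$, so $q_Sq_{S'}=q_{S'}q_S=q_S$.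

*(3)* If $S_n$ increases to $S$ and $u=f(x)$ with $x\in K_1$, then $\rho_{S_n}x\to\rho_Sx$, so $q_{S_n}(u)=f(\rho_{S_n}x)\to f(\rho_Sx)=q_S(u)$.

*(4)* By Step 3, every $\gamma\in\Gamma$ lies in some fine set, and hence in all larger ones. So $\rho_Sx\to x$ along the fine sets, and for $u=f(x)$ with $x\in K_1$ we get $q_S(u)=f(\rho_Sx)\to f(x)=u$.

So $R$ has a commutative retractional skeleton, and by Theorem KM2 it is Valdivia compact. $\blacksquare$
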